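# Antidirected trees under a semidegree condition: where the constant 8/15 comes from

## 1. A four-vertex digraph with a Hamilton cycle and no antidirected path on three arcs

Take four vertices named $11,12,21,22$. Draw an arc from $ij$ to every vertex, other than $ij$ itself, whose second digit is $i$. The arcs are
$$11\to 21,\qquad 12\to 11,\quad 12\to 21,\qquad 21\to 12,\quad 21\to 22,\qquad 22\to 12 .$$
This digraph is strongly connected; it even has the directed Hamilton cycle $12\to11\to21\to22\to12$. Now look for a path on four distinct vertices whose arcs alternate in direction, $p\to m\leftarrow p'\to m'$.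

Give an arc the label $i$ if its tail has first digit $i$; then its head has second digit $i$. Two arcs with the same tail have the same label, and two arcs with the same head have the same label. So all three arcs of our path carry one label. If it is $1$, the tails lie in $\{11,12\}$ and the heads in $\{11,21\}$, and these sets have only three vertices together. Label $2$ is similar, with $\{21,22\}$ and $\{12,22\}$. So no such path exists.

Now inflate the example. Replace each vertex $ij$ by a class $W_{ij}$ of $h$ vertices, let $X_i=W_{i1}\cup W_{i2}$ and $Y_j=W_{1j}\cup W_{2j}$, and draw all arcs $uv$, $u\neq v$, with $u\in X_i$ and $v\in Y_i$ for some $i$. A vertex of $W_{ij}$ sends arcs to all of $Y_i$ and receives arcs from all of $X_j$, except possibly itself, so all in- and outdegrees are at least $2h-1$. By the label argument, a tree whose arcs alternate in direction along every path must lie in a single set $X_i\cup Y_i$. That set has $3h$ of the $4h$ vertices.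

Finally add one vertex $x$ with arcs to all other vertices (and, to give it some indegree, arcs from $X_1$ to $x$). With $h=1$ the missing path appears: $11\to21\leftarrow x\to22$. The vertex $x$, used as a tail, glues label $1$ to label $2$. A degree condition at every vertex makes the digraph locally rich, but an alternating tree may still be trapped in a small part; a single vertex of very large degree can release it. How much of each ingredient is needed to find every alternating tree with $k$ arcs?

## 2. Semidegree, $\Delta(D)$ and balanced antidirected trees

**Definition (semidegree).** A digraph $D$ has no loops and no two parallel arcs in the same direction, but it may contain both $uv$ and $vu$. Its minimum semidegree $\delta^0(D)$ is the minimum, over all vertices, of the smaller of the indegree and the outdegree.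

**Definition (large degrees).** $\Delta(D)$ is the largest integer $m$ such that $D$ has a vertex of outdegree at least $m$ and a vertex of indegree at least $m$; that is, the smaller of the maximum outdegree and the maximum indegree. In the inflated example with $x$ added, $x$ has outdegree $4h$, but the largest indegree is $2h+1$ (attained in $W_{12}$: all of $X_2$, and $x$). So $\Delta(D)=2h+1$; to make $\Delta(D)$ large we also need a vertex of large indegree.

**Definition (trees).** An oriented tree is an orientation of a tree. It is antidirected if it contains no directed path with two arcs. Then every vertex is a source or a sink; we call the sources *plus* and the sinks *minus*, so every arc goes from plus to minus. The tree is balanced if its two bipartition classes, here the plus and the minus vertices, have the same size. $\Delta(T)$ is the maximum degree of the underlying undirected tree. A balanced antidirected tree with $k$ arcs has $\frac{k+1}2$ vertices of each sign, so $k$ is odd. For $k=3$ there is only the path $p\to m\leftarrow p'\to m'$; the star with three arcs has classes of sizes $1$ and $3$.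

The starting point is a result stated in Kontogeorgiou, Santos and Stein, "Antidirected trees in directed graphs" (arXiv:2501.11726, 2025).

**Corollary (a).** *For every $\gamma>0$ and $c\in\mathbb R$ there is $n_0\in\mathbb N$ such that for all $n\ge n_0$ and all $k\ge\gamma n$, every $n$-vertex digraph $D$ with $\delta^0(D)\ge(1+\gamma)3k/5$ and $\Delta(D)\ge2(1+\gamma)k$ contains every balanced antidirected tree $T$ with $k$ arcs and $\Delta(T)\le(\log n)^c$.*

It is also known that the bound on $\Delta(D)$ is essentially best possible and that the bound on $\delta^0(D)$ must be at least about $k/2$. The problem posed there is whether $3k/5$ can be lowered to $k/2$.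

**Proposed strengthening.** *For every $\gamma>0$ and $c\in\mathbb R$ there is $n_0$ such that for all $n\ge n_0$ and all $k\ge\gamma n$, every $n$-vertex digraph $D$ with $\delta^0(D)\ge(1+\gamma)k/2$ and $\Delta(D)\ge2(1+\gamma)k$ contains every balanced antidirected tree $T$ with $k$ arcs and $\Delta(T)\le(\log n)^c$.*

For $k=3$ the degree conditions do suffice, for every $n$: they give $\delta^0(D)\ge2$ and $\Delta(D)\ge 7$. Take $x$ of outdegree at least $3$ and an out-neighbor $m$ of $x$. As $m$ has indegree at least $2$, it has an in-neighbor $p\ne x$. Choose an out-neighbor $m'\notin\{m,p\}$ of $x$. Then $p\to m\leftarrow x\to m'$ is the path.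

For large $k$ the answer is no, and the right constant is neither $1/2$ nor $3/5$.

**Theorem 1.** *Let $m\ge2$ be an integer and $\frac12<\delta<\frac{2m}{4m-1}$. There is a constant $\Delta_0=\Delta_0(m,\delta)$ such that for every sufficiently large odd $k$ there are a digraph $D$ with $n\le2m\delta k+O_m(1)$ vertices, $\delta^0(D)\ge\delta k$ and $\Delta(D)\ge m\delta k$, and a balanced antidirected tree $T$ with $k$ arcs and $\Delta(T)\le\Delta_0$, such that $T\not\subseteq D$.*

**Theorem 2.** *For every $\gamma>0$ and $c\in\mathbb R$ there is $n_0$ such that for all $n\ge n_0$ and $k\ge\gamma n$, every $n$-vertex digraph $D$ with $\delta^0(D)\ge(1+\gamma)\frac{8k}{15}$ and $\Delta(D)\ge2(1+\gamma)k$ contains every balanced antidirected tree $T$ with $k$ arcs and $\Delta(T)\le(\log n)^c$.*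

**Corollary 3.** *(i) The proposed strengthening is false for every $0<\gamma<\frac1{15}$ and every $c>0$. For every $\gamma>\frac1{15}$ (and every $c$) it holds.*

*(ii) With $\Delta(D)\ge2(1+\gamma)k$, the constant $3/5$ in Corollary (a) can be replaced by $8/15$ and by no smaller constant.*

*(iii) For every $C$ there is $\eta=\eta(C)>0$ such that $\delta^0(D)\ge(\frac12+\eta)k$ and $\Delta(D)\ge Ck$ are insufficient: they do not force all balanced antidirected trees with $k$ arcs, even of bounded degree.*

**Proof of Corollary 3 from the theorems.** (i) Let $0<\gamma<\frac1{15}$; use Theorem 1 with $m=4$, so that $\frac{2m}{4m-1}=\frac8{15}$, and $\delta=\frac{1+\gamma}2\in(\frac12,\frac8{15})$. Then $\delta^0(D)\ge(1+\gamma)\frac k2$ and $\Delta(D)\ge4\delta k=2(1+\gamma)k$. Also $n\le8\delta k+O(1)\le\frac{64}{15}k+O(1)$, so $\gamma n\le k$ for large $k$. Finally $n\ge k\to\infty$ and $c>0$, so $\Delta_0\le(\log n)^c$ for large $k$. For $\gamma>\frac1{15}$ put $\gamma'=\frac{15\gamma-1}{16}$. Then $0<\gamma'\le\gamma$ and $(1+\gamma')\frac{8}{15}=\frac{15+15\gamma}{16}\cdot\frac8{15}=\frac{1+\gamma}2$, so Theorem 2 with $\gamma'$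 applies.

(ii) The replacement by $8/15$ is Theorem 2. Given $\alpha<\frac8{15}$, choose $\delta$ with $\max\{\alpha,\frac12\}<\delta<\frac8{15}$, and then $\gamma>0$ with $(1+\gamma)\alpha\le\delta$, $2(1+\gamma)\le4\delta$ and $5\gamma\le1$. Theorem 1 with $m=4$ gives $\delta^0(D)\ge\delta k\ge(1+\gamma)\alpha k$, $\Delta(D)\ge4\delta k\ge2(1+\gamma)k$, and $n\le\frac{64}{15}k+O(1)\le5k$ for large $k$, hence $\gamma n\le k$. For $c>0$ the degree condition on $T$ holds for large $k$.

(iii) Take an integer $m\ge\max\{2,2C\}$, any $\delta\in(\frac12,\frac{2m}{4m-1})$ and $\eta=\delta-\frac12$. Then $m\delta k\ge Ck$. $\square$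

## 3. The $m\times m$ grid, disjoint cliques, and a lopsided tree

The digraph of Section 1 works with $m$ digits in place of two: classes $W_{ij}$ with $i,j\in[m]$, all of size $h$. If rows $X_i$ and columns $Y_j$ have size about $\delta k$, then the semidegree is about $\delta k$, and $|X_i\cup Y_j|\approx(2-\frac1m)\delta k$ for all $i,j$. The added vertex $x$ has outdegree about $m\delta k$.

How can a tree resist this digraph? Suppose a plus vertex $z_0$ sits at $x$. Every component of $T-z_0$ is trapped under one label. If a component $L$ contains $\lambda k$ plus vertices and another component $R$ contains $\lambda k$ minus vertices, then for some $i,j$ these $2\lambda k$ vertices all sit in $X_i\cup Y_j$, whatever labels are used. So the embedding is impossible if $2\lambda>(2-\frac1m)\delta$.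

We also need a vertex $y$ of large indegree. Put it where it is useless: add arcs to $y$ from $m$ disjoint complete digraphs of order about $\delta k$. If a minus vertex $z$ sits at $y$, every component of $T-z$ must fit in one clique. Now $z\ne z_0$, because $z_0$ is plus. If all components of $T-z_0$ have at most about $\lambda k$ vertices, then the component of $T-z$ containing $z_0$ has about $(1-\lambda)k$ vertices or more, which is too much if $\lambda<1-\delta$. The requirements
$$(1-\tfrac1{2m})\,\delta<\lambda<1-\delta$$
are compatible exactly when $\delta<\frac{2}{4-1/m}=\frac{2m}{4m-1}$. To reach $\Delta(D)\ge2(1+\gamma)k$ in this way we need $m\delta\geq 2(1+\gamma)$. For $m=3$ we get only $3\delta<\frac{18}{11}<2$; for $m=4$ it suffices that $\delta\ge\frac{1+\gamma}2$. This is how $8/15$ arises.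

The first tree one would try is too lumpy. Take $m=2$, $h=6$: then $|X_i|=|Y_j|=12$ and $|X_i\cup Y_j|=18$. Let $z_0$ have two minus neighbors, $v_1$ with $9$ further plus leaves, and $v_2$ with one further neighbor $c$, a plus vertex that has $9$ minus leaves. There are $11$ plus and $11$ minus vertices, so $k=21$, and $\delta^0\ge11\ge k/2$. With $z_0$ at $x$ we would need $9$ plus vertices of one component and $10$ minus vertices of the other inside one set $X_i\cup Y_j$ of size $18$, which is impossible. But put $c$ at $x$ instead. Place $z_0$ and the $9$ leaves of $v_1$ in $X_1$, place $v_1,v_2$ in $W_{21}\subseteq Y_1$, and put the $9$ leaves of $c$ on any of the $24-12=12$ unused vertices. The tree embeds. The minus weight of $R$ hung on one vertex $c$, and placing $c$ at $x$ scattered it. The repair is to spread the weight of $L$ and $R$ along many thin branches, so that deleting any plus vertex other than $z_0$ leaves nearly the whole tree in one component.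

## 4. Proof of Theorem 1

**Step 1: constants.** We fix numbers that leave slack $\varepsilon$ in both inequalities of Section 3. Put
$$\varepsilon=\tfrac18\bigl(2-(4-\tfrac1m)\delta\bigr)>0,\qquad\lambda=1-\delta-2\varepsilon .$$
Then, using $\delta>\frac12$,
$$(2-\tfrac1m)\delta=2-2\delta-8\varepsilon<1-8\varepsilon,\qquad2\lambda=2-2\delta-4\varepsilon=(2-\tfrac1m)\delta+4\varepsilon,\qquad0<\lambda<\tfrac12.\tag{1}$$
Let $h=\lceil(\delta k+1)/m\rceil$ and $s=mh$. So $s-1\ge\delta k$ and $s\le\delta k+m+1$.

**Step 2: the host.** We build $D$ and check its degrees.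

The digraph $D_1$ has vertex set the disjoint union of sets $W_{ij}$, $i,j\in[m]$, with $|W_{ij}|=h$. Let $X_i=\bigcup_jW_{ij}$ and $Y_j=\bigcup_iW_{ij}$. Its arcs are all $uv$ with $u\ne v$, $u\in X_i$, $v\in Y_i$ for some $i$. A vertex of $W_{ij}$ has outneighborhood $Y_i$ and inneighborhood $X_j$, each minus possibly the vertex itself. Add a vertex $x$ with arcs to all of $V(D_1)$ and arcs from all of $X_1$ to $x$.

The digraph $D_2$ consists of disjoint complete digraphs $Q_1,\dots,Q_m$ on $s$ vertices each. Add a vertex $y$ with arcs from all of $V(D_2)$ to $y$ and from $y$ to all of $Q_1$.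

Let $D$ be the disjoint union of $D_1+x$ and $D_2+y$. Then $n=2ms+2\le2m\delta k+O_m(1)$. All in- and outdegrees are at least $s-1\ge\delta k$. The vertex $x$ has outdegree $ms$ and $y$ has indegree $ms$, so $\Delta(D)\ge ms\ge m\delta k$. Since $X_i\cap Y_j=W_{ij}$ for all $i,j$,
$$|X_i\cup Y_j|=(2m-1)h\le(2m-1)\Bigl(\frac{\delta k+1}m+1\Bigr)\le(2-\tfrac1m)\delta k+2m+1.\tag{2}$$

**Step 3: the tree.** We build a bounded-degree tree in which the plus-heavy part $L$ and the minus-heavy part $R$ are spread thinly. Let $q\ge2/\varepsilon$ be an integer and $r=\lceil\lambda k/(q(q+1))\rceil$. The tree $T$ has a plus vertex $z_0$ with these branches.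

* $L$: a minus child $v_1$ of $z_0$. It has one extra plus leaf and $q$ further branches. Each branch is a path $c_1m_1c_2m_2\cdots c_rm_r$ with $c_1$ adjacent to $v_1$, every $c_i$ plus, every $m_i$ minus, in which each $m_i$ has $q$ extra plus leaves.
* $R$: a minus child $v_2$ of $z_0$ with $q$ branches. Each is a path $c_1m_1\cdots c_rm_r$ with $c_1$ adjacent to $v_2$, every $c_i$ plus, every $m_i$ minus, in which each $c_i$ has $q$ extra minus leaves.
* At most $q$ paths attached to $z_0$ by a minus endvertex, of even orders in $\{2\lfloor f/q\rfloor,2\lceil f/q\rceil\}$ and total order $2f$, where $f=\frac{k+1}2-qr(q+2)-2$.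

The part $L$ has $qr(q+1)+1$ plus and $1+qr$ minus vertices, and $R$ has $qr$ plus and $1+qr(q+1)$ minus vertices. The attached paths have $f$ vertices of each sign. So $T$ has $1+(qr(q+1)+1)+qr+f=\frac{k+1}2$ plus vertices and $(1+qr)+(1+qr(q+1))+f=\frac{k+1}2$ minus vertices. Hence $T$ is balanced with $k$ arcs, once we know $f>0$. The degrees are at most $q+2$ (attained at $z_0$ and $v_1$, for example), so $\Delta_0=q+2$ works.

**Step 4: three properties of $T$.** These are what the non-embedding argument uses. Let $k$ be large.

*(P1) Every component of $T-z_0$ has at most $(\lambda+\varepsilon)k=(1-\delta-\varepsilon)k$ vertices.* We have $|L|=qr(q+2)+2$ and $|R|=qr(q+2)+1$. Since $r\le\frac{\lambda k}{q(q+1)}+1$,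
$$qr(q+2)\le\lambda k\,\frac{q+2}{q+1}+q(q+2)\le\lambda k+\frac k{2q}+q(q+2)\le(\lambda+\tfrac\varepsilon4)k+q(q+2),$$
so $|L|,|R|\le(\lambda+\varepsilon)k$. In particular $f\ge\frac{k+1}2-(1-\delta-\varepsilon)k\ge\varepsilon k>0$. The attached paths have order at most $2f/q+2\le k/q+2\le\frac\varepsilon2k+2\le\varepsilon k\le(\lambda+\varepsilon)k$.

*(P2) $L$ has at least $qr(q+1)\ge\lambda k$ plus vertices and $R$ has at least $\lambda k$ minus vertices.* This is the count above.

*(P3) With $T$ rooted at $z_0$, for every plus vertex $z\ne z_0$ the subtree at $z$ has at most $\varepsilon k$ vertices.* Such a subtree lies in one branch of $L$ or $R$, or is a single leaf, or lies in one attached path. A branch has order $r(q+2)\le\frac{\lambda k}q\cdot\frac{q+2}{q+1}+q+2\le\frac{3k}{4q}+q+2\le\frac kq\le\varepsilon k$. An attached path has order at most $\varepsilon k$.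

**Step 5: $T\not\subseteq D_1+x$.** We use the label argument of Section 1. Suppose $\varphi$ embeds $T$. Put $Y_1'=Y_1\cup\{x\}$ and $Y_i'=Y_i$ for $i\ge2$. Every arc that does not start at $x$ goes from $X_i$ to $Y_i'$ for some $i$. The $X_i$ are pairwise disjoint, and so are the $Y_i'$; so two such arcs that share a tail, or share a head, have the same $i$.

If no plus vertex maps to $x$, then no arc of $\varphi(T)$ starts at $x$, and by connectivity all of $\varphi(T)$ lies in $X_i\cup Y_i'$ for one $i$. So $k+1\le(2m-1)h+1\le(1-8\varepsilon)k+2m+2$ by (1) and (2), which is false for large $k$.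

Suppose a plus vertex $z$ maps to $x$. Each component of $T-z$ avoids $x$, so by connectivity it has its plus vertices in $X_i$ and its minus vertices in $Y_i$ for one $i$ (a component that is a single minus vertex lies in some $Y_i$).

* If $z=z_0$, let $L$ use index $i$ and $R$ use index $j$. The plus vertices of $L$ lie in $X_i$ and the minus vertices of $R$ in $Y_j$, so by (P2) and (2), $2\lambda k\le|X_i\cup Y_j|\le(2-\frac1m)\delta k+2m+1$. This contradicts $2\lambda=(2-\frac1m)\delta+4\varepsilon$ for large $k$.
* If $z\ne z_0$, then by (P3) the component of $T-z$ containing $z_0$ has more than $(1-\varepsilon)k$ vertices, all inside one set $X_i\cup Y_i$ of size at most $(1-8\varepsilon)k+2m+1$. This is a contradiction for large $k$.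

**Step 6: $T\not\subseteq D_2+y$.** Here the components of $T$ minus a vertex must fit into cliques. Suppose $\varphi$ embeds $T$. Note that $s\le\delta k+m+1<k$ for large $k$, as $\delta<\frac{2m}{4m-1}<1$.

* If $y$ is not used, then $\varphi(T)$ lies in one $Q_i$, but $s<k+1$.
* If a plus vertex $z$ maps to $y$, each component of $T-z$ lies in one $Q_i$ and contains a neighbor of $z$, whose image is an out-neighbor of $y$ and so lies in $Q_1$. Hence $\varphi(T)\subseteq Q_1\cup\{y\}$, but $s+1<k+1$.
* If a minus vertex $z$ maps to $y$, then $z\ne z_0$ and each component of $T-z$ lies in one $Q_i$. The component with $z_0$ contains $z_0$ and all components of $T-z_0$ except the one containing $z$. By (P1) it has at least $k+1-(1-\delta-\varepsilon)k>(\delta+\varepsilon)k>s$ vertices for large $k$, a contradiction.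

As $T$ is connected and $D$ is the disjoint union of $D_1+x$ and $D_2+y$, we get $T\not\subseteq D$. $\blacksquare$

## 5. Clusters, zones, and what a high-degree vertex sees

We turn to Theorem 2. The plan is to compress $D$ to a small weighted digraph by regularity, to find there the analogs of the sets $X_i,Y_i$ of the grid, and to ask how to distribute the components of $T-z$ among them when $z$ sits at a vertex of large degree.

Decreasing $\gamma$ weakens all hypotheses, so assume $\gamma\le\frac1{10}$. Fix $D$, $T$, $k$, $n$ as in Theorem 2, with $n$ large. Put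
$$d=\eta=\frac{\gamma^2}{10},\qquad\varepsilon=\frac{\gamma d\eta}{1000},\qquad k'=\Bigl(1+\frac\gamma2\Bigr)k .$$

For disjoint vertex sets $A,B$, the density from $A$ to $B$ is the number of arcs from $A$ to $B$ divided by $|A||B|$. The pair is $\varepsilon$-regular if for all $A'\subseteq A$, $B'\subseteq B$ with $|A'|\ge\varepsilon|A|$, $|B'|\ge\varepsilon|B|$ the density from $A'$ to $B'$ differs by at most $\varepsilon$ from that from $A$ to $B$. (If all arcs from $A$ to $B$ are present, all these densities are $1$.) We use the degree form of the digraph regularity lemma (Alon–Shapira, J. Comput. System Sci. 69 (2004); degree form as in Kelly–Kühn–Osthus, Combin. Probab. Comput. 17 (2008)). It gives a partition of $V(D)$ into an exceptional set $V_0$ with $|V_0|\le\varepsilon n$ and $t\le M=M(\varepsilon)$ *clusters*, all of the same size $\ell$, and a spanning subdigraph $D'\subseteq D$ such that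

* $d^\pm_{D'}(v)>d^\pm_D(v)-(d+\varepsilon)n$ for all $v$;
* no arc of $D'$ lies inside a cluster;
* for distinct clusters $P,Q$, the arcs of $D'$ from $P$ to $Q$ form an $\varepsilon$-regular pair of density $0$ or at least $d$.

So $t\ell\ge(1-\varepsilon)n$ and $\ell\ge n/(2M)$. Let $\mathcal R$ be the digraph whose vertices are the clusters, with an arc $PQ$ when the density from $P$ to $Q$ is at least $d$. Give each cluster the measure $\ell/k'$; for a set $S$ of clusters, $|S|$ denotes its measure. Thus $|S|=1$ means that the clusters of $S$ contain $k'$ vertices, slightly more than $T$ has. For a finite set of indices, $|J|$ is as usual its number of elements.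

**Step 1: semidegree of $\mathcal R$.** We transfer the semidegree condition. A vertex $v$ of a cluster $P$ has at least $(1+\gamma)\frac{8k}{15}-(d+2\varepsilon)n$ out-neighbors in $D'$ outside $V_0$, all in clusters of $N^+_{\mathcal R}(P)$. Since $\frac4{15}\gamma k\ge\frac4{15}\gamma^2n\ge(d+2\varepsilon)n$, this number is at least $\frac8{15}k'$. The same holds for in-neighbors, so
$$|N^\pm_{\mathcal R}(P)|\ge\tfrac8{15}\quad\text{for every cluster }P.\tag{3}$$

**Definition (zones).** Let $\Gamma$ be the bipartite graph with two copies $P^+,P^-$ of every cluster and an edge $P^+Q^-$ for every arc $PQ$ of $\mathcal R$. A *zone* is a connected component $i$ of $\Gamma$. Put $X_i=\{P:P^+\in i\}$ and $Y_i=\{Q:Q^-\in i\}$, and let $E_i\subseteq X_i\times Y_i$ be the set of arcs $PQ$ of $\mathcal R$ that correspond to edges of $i$.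

The sets $X_i$ partition the set of clusters, and so do the sets $Y_i$. For $P\in X_i$ the whole set $N^+_{\mathcal R}(P)$ lies in $Y_i$, and for $Q\in Y_i$ the whole set $N^-_{\mathcal R}(Q)$ lies in $X_i$. By (3), $|X_i|,|Y_i|\ge\frac8{15}$.

Example: if $\mathcal R$ were the four-vertex digraph of Section 1, the edges of $\Gamma$ would be $11^+21^-$, $12^+11^-$, $12^+21^-$ and $21^+12^-$, $21^+22^-$, $22^+12^-$. This gives two zones, with $X_1=\{11,12\}$, $Y_1=\{11,21\}$ and $X_2=\{21,22\}$, $Y_2=\{12,22\}$. A zone is exactly a label of Section 1.

**Definition (seeing).** A vertex $x'$ of $D$ *out-sees* the zone $i$ if some $Q\in Y_i$ has $|N^+_D(x')\cap Q|\ge\eta\ell$. It *in-sees* the zone $i$ if some $P\in X_i$ has $|N^-_D(x')\cap P|\ge\eta\ell$. In Section 1, $x$ out-sees both zones.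

Fix a vertex $x$ of outdegree and a vertex $y$ of indegree at least $2(1+\gamma)k$. Let $J_x$ be the set of zones out-seen by $x$ and $J_y$ the set of zones in-seen by $y$.

**Step 2: visible zones are large.** We transfer the condition on $\Delta(D)$. Out-neighbors of $x$ that are not in a cluster of $\bigcup_{j\in J_x}Y_j$ lie in $V_0$ or in clusters that contain fewer than $\eta\ell$ of them; there are at most $(\varepsilon+\eta)n$ of these. As $\gamma k\ge\gamma^2n\ge(\varepsilon+\eta)n$, at least $2(1+\gamma)k-(\varepsilon+\eta)n\ge2k'$ out-neighbors remain. With the same argument for $y$,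
$$\sum_{j\in J_x}|Y_j|\ge2,\qquad\sum_{i\in J_y}|X_i|\ge2.\tag{4}$$
Also $n\ge2k$.

**Weights on $T$.** Give every vertex of $T$ the weight $\omega=(1+\frac\gamma4)/k'$. For $S\subseteq V(T)$ let $a(S)$ and $b(S)$ be the total weights of its plus and minus vertices, and $t(S)=a(S)+b(S)$. For large $k$,
$$a(T)=b(T)=\omega\,\tfrac{k+1}2<\tfrac12 .\tag{5}$$

Suppose $z$ is plus and is placed at $x'$, and each component of $T-z$ is sent into a zone out-seen by $x'$. Let $a_i,b_i$ be the plus and minus weights sent to zone $i$. All plus vertices for zone $i$ go into $X_i$ and all minus vertices for zone $j$ into $Y_j$, so $a_i+b_j$ should not exceed $|X_i\cup Y_j|$. That is the obstruction of Section 3. The next lemmas show that, up to the slack built into $\omega$, it is the only one.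

**Lemma 5.** *Let $z$ be a plus vertex of $T$ and $x'\in V(D)$, and assign every component of $T-z$ to a zone out-seen by $x'$. Let $a_i,b_i$ be the total plus and minus weights assigned to zone $i$, and $I$ the set of used zones. If*
$$a_i+b_j\le|X_i\cup Y_j|\quad\text{for all }i,j\in I,\tag{6}$$
*then $T\subseteq D$. The analogous statement holds for $z$ minus and zones in-seen by $x'$.*

Condition (6) includes the case $i=j$. It concerns only pairs, whereas a distribution of weights has to respect every cluster at once. The passage from pairs to clusters is the subject of Section 6 (Lemma 4); Lemma 5 is proved in Section 7.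

## 6. A fractional lemma with pairwise conditions

**Lemma 4.** *Let $\Omega$ be a finite set with a positive measure $\mu$; write $|S|=\mu(S)$. For $i$ in a finite set $I$ let $E_i\subseteq X_i\times Y_i$ with $X_i,Y_i\subseteq\Omega$ nonempty, the $X_i$ pairwise disjoint, the $Y_i$ pairwise disjoint, $|N^+_{E_i}(u)|\ge\frac12$ for $u\in X_i$ and $|N^-_{E_i}(v)|\ge\frac12$ for $v\in Y_i$. Let $a_i,b_i\ge0$ with $\sum a_i\le\frac12$, $\sum b_i\le\frac12$ and $a_i+b_j\le|X_i\cup Y_j|$ for all $i,j\in I$. Then there are probability distributions $w^i$ on $E_i$ with*
$$\sum_i\Bigl(a_i\sum_{v'}w^i(v,v')+b_i\sum_{v'}w^i(v',v)\Bigr)\le\mu(v)\quad\text{for all }v\in\Omega.\tag{7}$$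

Example: let $\Omega=\{11,12,21,22\}$ with each point of measure $\frac14$, with the zones of Section 1 and $E_i=X_i\times Y_i$. All neighborhoods have measure $\frac12$ and $|X_i\cup Y_j|=\frac34$. For $a_1=\frac12$, $a_2=0$, $b_1=b_2=\frac14$ the pair conditions hold. The weight $a_1$ must fill $11$ and $12$ completely, so $b_1$ must go to $21$ and $b_2$ to $22$. Indeed $w^1(11,21)=w^1(12,21)=\frac12$ and $w^2(21,22)=1$ satisfy (7). For $a_1=b_2=\frac12$ the weights would have to fill $X_1$ and $Y_2$, which share the point $12$; here $a_1+b_2=1>\frac34$.

**Proof of Lemma 4.**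

**Step 1: reduction to positive weights.** This lets us divide by $a_i$ and $b_i$. For $\kappa\in(0,1)$ replace $a_i,b_i$ by $(1-\kappa)a_i+\frac{\kappa}{4|I|}$ and $(1-\kappa)b_i+\frac\kappa{4|I|}$. The sums stay at most $\frac{1-\kappa}2+\frac\kappa4\le\frac12$. Since $|X_i\cup Y_j|\ge\frac12$ (a set $Y_j$ contains some $N^+_{E_j}(u)$), the new pair sums are at most $(1-\kappa)|X_i\cup Y_j|+\frac\kappa2\le|X_i\cup Y_j|$. If the lemma holds for positive weights, let $\kappa\to0$ and take a limit of the distributions by compactness. So assume all $a_i,b_i>0$.

**Step 2: duality.** We turn existence into an inequality. The vectors on the left side of (7), over all choices of the $w^i$, form a compact convex set. Suppose none of them is $\le\mu$. Separate this set strictly from the closed convex set $\{y:y\le\mu\}$. This gives $\rho\in\mathbb R^\Omega$ whose product with every load vector exceeds $\sup_{y\le\mu}\rho\cdot y$. The supremum is finite, so $\rho\ge0$ and it equals $\sum_v\rho(v)\mu(v)$. The minimum of $\rho\cdot(\text{load})$ is $\sum_i\lambda_i$ with $\lambda_i=\min_{uv\in E_i}(a_i\rho(u)+b_i\rho(v))$. Hence it suffices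 to prove, for every $\rho\ge0$,
$$\sum_i\lambda_i\le\sum_v\rho(v)\mu(v)=\int_0^\infty|S_\tau|\,d\tau,\qquad S_\tau=\{v:\rho(v)\ge\tau\}.\tag{8}$$

**Step 3: spreading the left side over levels.** We write $\sum\lambda_i$ as an integral too, in order to compare level by level. Let
$$p_i=\min_{X_i}\rho=\rho(u_i),\qquad q_i=\min_{Y_i}\rho=\rho(v_i),\qquad\theta_i=\lambda_i-a_ip_i-b_iq_i\ge0 .$$
If all $E_i$ were complete, $\theta_i$ would be $0$. One would then compare $|S_\tau|$ with the sum of the $a_i$ with $\tau\le p_i$ and the $b_j$ with $\tau\le q_j$. If two $a$'s or two $b$'s occur, $S_\tau$ contains two disjoint sets of measure at least $\frac12$, so $|S_\tau|\geq 1$; if just $a_i$ and $b_j$ occur, $S_\tau\supseteq X_i\cup Y_j$; and if only one weight occurs, it is at most $\frac12\le|S_\tau|$. The inequality would hold at every level. For incomplete $E_i$ the excess $\theta_i$ has to be charged somewhere, and then the level-by-level comparison is no longer automatic. Put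
$$A_i=N^-_{E_i}(v_i)\subseteq X_i,\qquad B_i=N^+_{E_i}(u_i)\subseteq Y_i,\qquad\alpha_i=p_i+\frac{\theta_i}{a_i},\qquad\beta_i=q_i+\frac{\theta_i}{b_i}.$$
For $u\in A_i$ the pair $uv_i$ is in $E_i$, so $a_i\rho(u)+b_iq_i\ge\lambda_i$, that is, $\rho(u)\ge\alpha_i$. Likewise $\rho\ge\beta_i$ on $B_i$. Moreover $|A_i|,|B_i|\ge\frac12$ and
$$\lambda_i=a_i\alpha_i+b_iq_i=a_ip_i+b_i\beta_i.\tag{9}$$
So $\theta_i$ can be charged to the $a$-side or to the $b$-side. We charge it to the side with the larger minimum. Let $I_1=\{i:q_i\le p_i\}$, $I_2=I\setminus I_1$, and for $\tau>0$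
$$\mathcal A_\tau=\{i\in I_1:\tau\le\alpha_i\}\cup\{i\in I_2:\tau\le p_i\},\qquad\mathcal B_\tau=\{i\in I_1:\tau\le q_i\}\cup\{i\in I_2:\tau\le\beta_i\},$$
$$\psi(\tau)=\sum_{i\in\mathcal A_\tau}a_i+\sum_{i\in\mathcal B_\tau}b_i\le1 .$$
By (9), $\int_0^\infty\psi(\tau)\,d\tau=\sum_i\lambda_i$. Also $A_i\subseteq S_\tau$ if $i\in\mathcal A_\tau$, and $B_i\subseteq S_\tau$ if $i\in\mathcal B_\tau$. Call $\tau$ *bad* if $|S_\tau|<\psi(\tau)$.

**Step 4: the shape of bad levels.** We show that bad levels all come from one pair of indices. If $\mathcal A_\tau$ or $\mathcal B_\tau$ has at least two elements, $S_\tau$ contains two disjoint sets of measure at least $\frac12$, so $|S_\tau|\ge1\ge\psi(\tau)$. If one of them is empty and the other has at most one element, then $\psi(\tau)\le\frac12$, and either $\psi(\tau)=0$ or $|S_\tau|\ge\frac12$; so $\tau$ is not bad. There remains $\mathcal A_\tau=\{i\}$, $\mathcal B_\tau=\{j\}$.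

* Let $i=j$. If $i\in I_1$ then $\tau\le q_i\le p_i$; if $i\in I_2$ then $\tau\le p_i<q_i$. So $S_\tau\supseteq X_i\cup Y_i$, $|S_\tau|\ge a_i+b_i=\psi(\tau)$, and $\tau$ is not bad.
* Let $i\ne j$. If $j\in I_1$ then $\tau\le q_j\le p_j\le\alpha_j$, so $j\in\mathcal A_\tau$, which is impossible. If $i\in I_2$ then $\tau\le p_i<q_i\le\beta_i$, so $i\in\mathcal B_\tau$, impossible. Hence $i\in I_1$ and $j\in I_2$. If $\tau\le\min(p_i,q_j)$ then $S_\tau\supseteq X_i\cup Y_j$, so $|S_\tau|\ge a_i+b_j=\psi(\tau)$ and $\tau$ is not bad.

So a bad $\tau$ has $\mathcal A_\tau=\{i\}$, $\mathcal B_\tau=\{j\}$ with $i\in I_1$, $j\in I_2$ and $\tau>\min(p_i,q_j)$. The sets $\mathcal A_\tau,\mathcal B_\tau$ shrink as $\tau$ grows, so the pair is the same for all bad $\tau$. Call it $(1,2)$ and put $\tau^*=\min(\alpha_1,\beta_2)$. A bad $\tau$ satisfies the following.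

* $\tau\le\tau^*$, because $1\in\mathcal A_\tau\cap I_1$ and $2\in\mathcal B_\tau\cap I_2$.
* $\tau>\beta_1$; otherwise the disjoint sets $B_1,B_2$ lie in $S_\tau$ and $|S_\tau|\ge1$. Likewise $\tau>\alpha_2$, by $A_1,A_2$.
* $\psi(\tau)-|S_\tau|\le a_1+b_2-\frac12\le\min(a_1,b_2)$.

**Step 5: paying for the bad levels.** We show that other levels have enough surplus. If no $\tau$ is bad, (8) follows. If some $\tau$ is bad, then $\beta_1<\tau^*$ and $\alpha_2<\tau^*$.

*Case $p_1\le q_2$.* Bad levels lie in $(p_1,\alpha_1]$, an interval of length $\theta_1/a_1$, so their total deficit is at most $a_1\cdot\theta_1/a_1=\theta_1$. For $\tau\in(q_1,\beta_1]$ we have $\tau\le\beta_1<\tau^*\le\beta_2$, so $B_1\cup B_2\subseteq S_\tau$ and $|S_\tau|\ge1$. Since $1\in I_1$ and $\tau>q_1$, also $1\notin\mathcal B_\tau$, so $\psi(\tau)\le1-b_1$. These levels are not bad and have total surplus at least $b_1\cdot\theta_1/b_1=\theta_1$.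

*Case $q_2<p_1$.* Bad levels lie in $(q_2,\beta_2]$, so the deficit is at most $b_2\cdot\theta_2/b_2=\theta_2$. For $\tau\in(p_2,\alpha_2]$ we have $\tau\le\alpha_2<\tau^*\le\alpha_1$, so $A_1\cup A_2\subseteq S_\tau$ and $|S_\tau|\ge1$. Since $2\in I_2$ and $\tau>p_2$, also $2\notin\mathcal A_\tau$, so $\psi(\tau)\le1-a_2$. The surplus is at least $a_2\cdot\theta_2/a_2=\theta_2$.

In both cases $\int|S_\tau|\,d\tau\ge\int\psi(\tau)\,d\tau=\sum\lambda_i$, which is (8). $\square$

## 7. From fractional weights to an embedding: proof of Lemma 5

Reversing all arcs of $D$ and $T$ exchanges plus with minus, $X_i$ with $Y_i$, $a_i$ with $b_i$, and out-seeing with in-seeing, and it preserves the family of conditions (6). So it suffices to treat $z$ plus. Let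
$$\Lambda=\max\{2,(\log n)^c\},\qquad\beta=\frac{\varepsilon\gamma^2}{10^4M^3}.$$
Then $\Delta(T)\le\Lambda$. "Polylog" means bounded by a power of $\log n$, with constants and exponent depending only on $\gamma$ and $c$; note that $M$, $\beta$ and $t\le M$ are bounded in terms of $\gamma$. Root $T$ at $z$.

**Step 1: fractional weights.** This distributes the demand over clusters. The conditions of Lemma 4 hold for $\Omega$ the set of clusters and the zones $i\in I$: degrees by (3), sums by (5), pairs by (6). So we get distributions $w^i$ on $E_i$, $i\in I$, satisfying (7) with $\mu(P)=\ell/k'$.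

**Step 2: cutting $T$ into pieces.** Small pieces make a random assignment concentrate. Let $s=\lceil\beta k\rceil+1$. In each component of $T-z$, while more than $s$ vertices remain, take a deepest vertex whose remaining subtree has at least $(s-1)/\Lambda$ vertices. It has at most $\Lambda$ children, each with a remaining subtree of fewer than $(s-1)/\Lambda$ vertices, so its own remaining subtree has at most $s$ vertices. Cut that subtree off as a *piece*. The final remainder of each component is also a piece. All but at most $\Lambda$ pieces have at least $\beta k/\Lambda$ vertices, so there are at most $\frac{(k+1)\Lambda}{\beta k}+\Lambda\le\frac{3\Lambda}\beta$ pieces, which is polylog. Each piece is connected, has at most $s$ vertices, and has a *top*, its vertex closest to $z$. The parent of the top is $z$ or lies in another piece.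

**Step 3: a random assignment of pieces to arcs of $\mathcal R$.** We want no cluster to be overloaded. Assign each piece in a component of $T-z$ that was sent to zone $i$ to an arc of $E_i$, chosen according to $w^i$, independently over all pieces. Let $\mathrm{load}(P)$ be the number of plus vertices in pieces assigned to arcs with tail $P$ plus the number of minus vertices in pieces assigned to arcs with head $P$. By (7),
$$\mathbb E\,\mathrm{load}(P)\le\frac1\omega\cdot\frac\ell{k'}=\frac\ell{1+\gamma/4}\le\Bigl(1-\frac\gamma5\Bigr)\ell .$$
The contribution of a piece is at most its order, and the orders are at most $s$ with sum at most $k+1$. So the variance is at most $s(k+1)\le2\beta n^2$, using $k\le n/2$ and $n$ large. By Chebyshev's inequality and $\ell\ge n/(2M)$,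
$$\Pr\Bigl[\mathrm{load}(P)>\Bigl(1-\frac{3\gamma}{20}\Bigr)\ell\Bigr]\le\frac{2\beta n^2}{(\gamma\ell/20)^2}\le\frac{3200\beta M^2}{\gamma^2}<\frac1M .$$
As there are $t\le M$ clusters, some assignment has $\mathrm{load}(P)\le(1-\frac{3\gamma}{20})\ell$ for all $P$. Fix it.

**Step 4: a cluster for every vertex.** We choose, for each $v\in V(T-z)$, the cluster $\kappa(v)$ where $v$ will go and the cluster $\nu(v)$ where all its children will go. Work piece by piece from $z$ downwards. Let $\Pi$ be a piece with top $w_0$, in a component sent to zone $i$, assigned to the arc $PQ\in E_i$.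

* If the parent of $w_0$ is $z$, then $w_0$ is minus; let $\kappa(w_0)=Q_i$, a cluster of $Y_i$ with $|N^+_D(x')\cap Q_i|\ge\eta\ell$.
* If the parent is $f\ne z$, let $\kappa(w_0)=\nu(f)$.

In $\Gamma$, start at the copy of $\kappa(w_0)$ with the sign of $w_0$; it lies in the connected graph $i$. Take a walk $W_0=\kappa(w_0),W_1,W_2,\dots$ in $i$ that follows a shortest path to the set $\{P^+,Q^-\}$ and then alternates between $P^+$ and $Q^-$. A vertex $v$ at depth $r$ in $\Pi$ gets $\kappa(v)=W_r$ and $\nu(v)=W_{r+1}$ (the underlying clusters).

Signs alternate along the walk as they do along paths of $T$. So $\kappa(v)\nu(v)$ is an arc of $\mathcal R$ for plus $v$, and $\nu(v)\kappa(v)$ is one for minus $v$. All children $w$ of $v$, in $\Pi$ or in other pieces, have $\kappa(w)=\nu(v)$. The path to $\{P^+,Q^-\}$ has fewer than $2t$ edges, so a vertex of depth at least $2t$ in $\Pi$ lies in $P$ if plus and in $Q$ if minus, exactly as counted in the load. The other vertices number at most $2\Lambda^{2t}$ per piece, polylog in total. Hence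
$$|\kappa^{-1}(P)|\le\Bigl(1-\frac\gamma{20}\Bigr)\ell\quad\text{for every cluster }P.\tag{10}$$

**Step 5: reserved sets and forbidden vertices.** Tops are embedded before their piece is processed, so the free space they will see is unknown at that time; reserved sets take care of this. For every cluster $P$ fix $Z_P\subseteq P\setminus\{x'\}$ with $|Z_P|=\lceil\eta\ell/4\rceil$, and let $P^\circ=P\setminus(Z_P\cup\{x'\})$. Every $w\in V(T-z)$ will be placed in $\kappa(w)$: children of tops (polylog many) in the sets $Z_P$, all other vertices in the sets $P^\circ$.

"Neighbor" now means out-neighbor in $D'$ for images of plus vertices and in-neighbor in $D'$ for images of minus vertices. For $w\in V(T-z)$ and $S\subseteq\nu(w)$ with $|S|\ge\varepsilon\ell$, let $\mathrm{Bad}(w,S)$ be the set of vertices of $\kappa(w)$ with fewer than $(d-\varepsilon)|S|$ neighbors in $S$. The density between $\mathrm{Bad}(w,S)$ and $S$, in the relevant direction, is less than $d-\varepsilon$ if the former is nonempty. So by $\varepsilon$-regularity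
$$|\mathrm{Bad}(w,S)|<\varepsilon\ell.\tag{11}$$
For each $w$ we shall require exactly one such condition: $\varphi(w)\notin\mathrm{Bad}(w,S_w)$, where $S_w=Z_{\nu(w)}$ if $w$ is a top, and $S_w=F_{\nu(w)}$ (defined in Step 6) if not. Vertices are embedded one at a time, and when $w$ is embedded only the single set $\mathrm{Bad}(w,S_w)$ has to be avoided; siblings of $w$ impose nothing on $\varphi(w)$.

**Step 6: embedding.** We place $z$, its children, and then the pieces. Set $\varphi(z)=x'$. The children of $z$ are all tops. A child $w$ in a component sent to zone $i$ is placed in $N^+_D(x')\cap Q_i^\circ$, a set of size at least $\eta\ell-\lceil\eta\ell/4\rceil\ge\eta\ell/2$ ($x'$ is not its own out-neighbor), outside $\mathrm{Bad}(w,Z_{\nu(w)})$ and away from at most $\Lambda$ occupied vertices. This is possible since $\eta\ell/2>\varepsilon\ell+\Lambda$.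

Process the pieces, parent pieces first, so that the top of a piece is embedded before the piece is processed. When the processing of $\Pi$ begins, let $F_P$ be the set of currently unoccupied vertices of $P^\circ$, for every cluster $P$; it stays fixed while $\Pi$ is processed. By (10),
$$|F_P|\ge\ell-|Z_P|-1-\Bigl(1-\frac\gamma{20}\Bigr)\ell\ge\frac{\gamma\ell}{40}\ge\varepsilon\ell .$$
Go through the vertices $v$ of $\Pi$ in breadth-first order and embed the children $w$ of $v$, including tops of other pieces, one after another. A child $w$ that is not a top lies in $\Pi$, and its set $S_w=F_{\nu(w)}$ is the one fixed for $\Pi$.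

* If $v$ is the top of $\Pi$: since $\varphi(v)\notin\mathrm{Bad}(v,Z_{\nu(v)})$, the vertex $\varphi(v)$ has at least $(d-\varepsilon)\eta\ell/4>2\varepsilon\ell$ neighbors in $Z_{\nu(v)}$. Only polylog many vertices of $Z_{\nu(v)}$ are occupied and fewer than $\varepsilon\ell$ lie in $\mathrm{Bad}(w,S_w)$. A suitable vertex of $Z_{\nu(v)}$ remains for $w$.
* If $v$ is not a top: $\varphi(v)$ was chosen while processing $\Pi$, outside $\mathrm{Bad}(v,F_{\nu(v)})$, so it has at least $(d-\varepsilon)\frac{\gamma\ell}{40}>3\varepsilon\ell$ neighbors in $F_{\nu(v)}$. Since the processing of $\Pi$ began, at most $s+\text{polylog}\le\varepsilon\ell$ vertices have been occupied, and fewer than $\varepsilon\ell$ lie in $\mathrm{Bad}(w,S_w)$. A suitable vertex of $F_{\nu(v)}$ remains for $w$.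

The constants check: $(d-\varepsilon)\frac\eta4\ge\frac{d\eta}8>2\varepsilon$, $(d-\varepsilon)\frac\gamma{40}\ge\frac{d\gamma}{80}>3\varepsilon$, and $\beta k\le\frac{\varepsilon\gamma^2n}{10^4M^3}\le\frac12\varepsilon\ell$. This embeds $T$. $\square$

**Definition (good assignment).** A *good assignment* for a vertex $z$ of $T$ is an assignment of the components of $T-z$ to zones of $J_x$ if $z$ is plus, and of $J_y$ if $z$ is minus, that satisfies (6).

By Lemma 5 with $x'=x$ or $x'=y$, a good assignment for some $z$ gives $T\subseteq D$. From here on everything is combinatorics of weights.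

## 8. The defect matrix and grouping at a centroid

Put
$$M_{ij}=|X_i\cap Y_j|,\qquad d_{ij}=1-|X_i\cup Y_j|=1-|X_i|-|Y_j|+M_{ij}.$$
Condition (6) now reads $a_i+b_j\le1-d_{ij}$ for all used $i,j$. Example: for the $4\times4$ grid with $|X_i|=|Y_j|=\frac8{15}$, every $M_{ij}=\frac2{15}$ and every $d_{ij}=\frac1{15}$.

**Step 1: a nonpositive diagonal entry finishes.** If $d_{ii}\le0$ for some zone $i$, one zone holds all of $T$. Indeed, take $PQ\in E_i$ and a vertex $x'\in P$ with at least $d\ell=\eta\ell$ out-neighbors in $Q$, which exists by averaging. Take any plus vertex $z$ and assign everything to $i$. Then $a_i+b_i<1\le|X_i\cup Y_i|$, so $T\subseteq D$ by Lemma 5. **From now on assume $d_{ii}>0$ for all $i$.** Then $|X_i|,|Y_i|<1$, and (4) gives $|J_x|,|J_y|\ge3$.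

**Step 2: bounds on row and column sums.** These are the only facts about zones we shall use, besides (4). For a set $J$ of zones and any $i$, disjointness of the $Y_j$ gives $\sum_{j\in J}M_{ij}\le|X_i|$, hence
$$\sum_{j\in J}d_{ij}\le|J|-(|J|-1)|X_i|-\sum_{j\in J}|Y_j|.\tag{12}$$
The analogous bound holds for columns. As all $|X_i|,|Y_j|\ge\frac8{15}$, we get:

* $d_{ij}\le\frac7{15}$ always, so $1-d_{ii}\ge\frac8{15}$;
* $\sum_{j\in J}d_{ij}\le\frac25,\ \frac13,\ \frac4{15}$ for $|J|=2,3,4$, and the same for columns;
* $d_{ij}<\frac25$ for $i\ne j$, because $d_{ii}+d_{ij}\le\frac25$ and $d_{ii}>0$;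
* if $|J_x|=3$, then by (4) and (12) $\sum_{j\in J_x}d_{ij}\le3-\frac{16}{15}-2=-\frac1{15}$ for every $i\in J_x$; if $|J_y|=3$, all column sums over $J_y$ are at most $-\frac1{15}$ in the same way.

In the $4\times4$ grid above, the bound $\frac4{15}$ for $|J|=4$ is attained.

**Step 3: three groups at a centroid.** The natural vertex to place at $x$ is one whose deletion leaves only small components. Let $z_0$ be a centroid of $T$: every component $C$ of $T-z_0$ has at most $\frac{k+1}2$ vertices, so $t(C)<\frac12$ by (5). Reversing all arcs of $D$ and $T$ swaps plus/minus, $X/Y$, $x/y$ and transposes $(d_{ij})$, and keeps all hypotheses; so assume $z_0$ is plus. Merge components of $T-z_0$ into groups as long as two groups have total weight at most $\frac12$. At the end any two groups weigh more than $\frac12$ together, so there are at most three: four groups would have total weight more than $1$. Add empty groups so that there are exactly three. Write $a_g,b_g,t_g$ for the weights of group $g$; so $t_g\le\frac12$.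

**Step 4: critical pairs.** We isolate the conditions that can fail when the groups go to distinct zones. Diagonal conditions then hold, since $t_g\le\frac12\le\frac8{15}\le1-d_{ii}$. Off the diagonal, $1-d_{ij}>\frac35$. Call $(g,h)$, $g\ne h$, *critical* if $a_g+b_h>\frac35$; all non-critical pairs are harmless. Example: if $a_1=b_2=0.45$ and all other group weights are at most $0.05$, only $(1,2)$ is critical.

Two critical pairs have total value more than $\frac65$. So they cannot be $(g,h),(h,g)$, where the total is $t_g+t_h\le1$. Nor can they be $(g,h),(h,l)$ or $(g,h),(l,g)$ with distinct $g,h,l$, where the total is at most $a(T)+b(T)<1$. So any two critical pairs share their first entry or share their second entry. With three groups the critical pairs are therefore: none, a single one, an *out-star* $(g,h),(g,l)$, or an *in-star* $(g,h),(l,h)$. (A third pair added to $(g,h),(g,l)$ would have a first entry other than $g$, so its second entry would have to be both $h$ and $l$; similarly for in-stars.) In an out-star choose names so that $b_h\ge b_l$; then $b_l\le\frac14$ and the second pair has value at most $\frac12+\frac14=\frac34$.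 In an in-star choose names so that $a_g\ge a_l$; again the second pair $(l,h)$ has value at most $\frac34$. In each case $(g,h)$ is the critical pair of largest value.

## 9. Exactly three zones seen by $x$

Let $|J_x|=3$. We find a good assignment for $z_0$; this uses that all row sums over $J_x$ are negative. With no critical pair, any bijection from groups to $J_x$ is good. With a single critical pair $(g,h)$, send $g\mapsto i$, $h\mapsto j$ with $i\ne j$, $d_{ij}<0$, and the third group to the third zone. Such an entry exists since row sums are negative and $d_{ii}>0$, and it suffices since $a_g+b_h\le1$.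

For an out-star it suffices to find a row $i$ in which one off-diagonal entry is $\le0$ and the other is $\le\frac14$: send $g$ to $i$, $h$ to the first and $l$ to the second. For an in-star it suffices to find such a column $j$: send $h$ to $j$, and $g$ and $l$ to the rows of the first and the second entry.

**Step 1: large off-diagonal entries share one pair of indices.** Suppose $d_{ir}>\frac14$ with $i\ne r$ in $J_x$. Then $M_{ir}>|X_i|+|Y_r|-\frac34$. From $d_{ii}>0$ we get $M_{ii}>|X_i|+|Y_i|-1$. Since $M_{ir}+M_{ii}\le|X_i|$,
$$|Y_i|+|Y_r|<\tfrac74-|X_i|\le\tfrac74-\tfrac8{15}=\tfrac{73}{60}.$$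
Hence $|Y_i|,|Y_r|<\frac{73}{60}-\frac{32}{60}=\frac{41}{60}$, and by (4) the third index $j$ has $|Y_j|>2-\frac{73}{60}=\frac{47}{60}$. So $j$ is the only index with $|Y_j|>\frac{47}{60}$, and it is the third index for every such large entry. All off-diagonal entries $>\frac14$ are among $d_{ir},d_{ri}$.

**Step 2: the stars.** We choose the row and the column. If there is an entry $d_{ir}>\frac14$ as in Step 1, both off-diagonal entries of row $j$ are at most $\frac14$, and one is negative since the row sum is negative and $d_{jj}>0$; so row $j$ serves for the out-star. Row $i$ has negative sum and $d_{ii},d_{ir}>0$, so $d_{ij}<0$; and $d_{rj}\le\frac14$. So column $j$ serves for the in-star. If no off-diagonal entry exceeds $\frac14$, any row serves for the out-star, and any column containing a negative off-diagonal entry serves for the in-star. This settles $|J_x|=3$.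

## 10. Four zones: failure at the centroid forces two lopsided branches

Let $|J_x|\ge4$. Fix $K\subseteq J_x$ with $|K|=4$ and put $e=\min\{d_{ij}:i\ne j\in K\}$. Row sums over $K$ are at most $\frac4{15}$ and $d_{ii}>0$, so the three off-diagonal entries of a row sum to less than $\frac4{15}$ and
$$e<\tfrac4{45},\qquad\tfrac12-e>\tfrac{37}{90}>\tfrac13,\qquad\tfrac12+e<\tfrac{53}{90}<\tfrac35.\tag{13}$$
Moreover, in each row and each column of $K$ the second smallest off-diagonal entry is less than $\frac16$: the two largest off-diagonal entries and the diagonal entry sum to at most $\frac13$, and the diagonal entry is positive.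

**Step 1: where grouping stops working.** We see exactly when the three-group assignment fails. Let $d_{ij}=e$. If there is no critical pair, any injection of the groups into $K$ is good. If there is one and the largest value $a_g+b_h$ of a critical pair is at most $1-e$, send $g\mapsto i$, $h\mapsto j$. In an out-star send $l$ to the index of the second smallest off-diagonal entry in row $i$, in an in-star to that of column $j$, and use $\frac34<1-\frac16$; with a single critical pair send $l$ to any further index of $K$. The result is good.

So suppose there is no good assignment for $z_0$. Then there are groups $g\ne h$ with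
$$a_g+b_h>1-e .$$
Since $a_g+b_h<1$, we get $e>0$, so **all 16 entries of $K$ are positive**. As $a_g,b_h<\frac12$, we have $a_g,b_h>\frac12-e$. By $a(T),b(T)<\frac12$, the numbers $b_g,a_h$ and $a_l,b_l$ of the third group $l$ are all less than $e$. In words: nearly all plus weight is in $g$ and nearly all minus weight in $h$, just as in the tree of Section 4. The next steps show that this comes from two single components.

**Splitting fact.** *Nonnegative numbers with sum $A$ and maximum $\mathfrak m$ can be split into two parts, the larger with sum at most $\max(\mathfrak m,\frac23A)$ and the smaller with sum at most $\frac A2$.* If $\mathfrak m\ge\frac A3$, take $\{\mathfrak m\}$ and the rest. Otherwise add numbers greedily until the sum is at least $\frac A3$; it is then less than $\frac23A$, and the rest is at most $\frac23A$.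

**Step 2: there is a component $L$ in $g$ with $a(L)+b_h>1-e$.** Otherwise $g$ could be split to use the fourth zone. Let $L$ be the component of $T-z_0$ in $g$ with the largest $a$, and suppose $a(L)\le\vartheta:=1-e-b_h$. By (13), $\vartheta\ge\frac12-e>\frac13\ge\frac23a_g$. So the splitting fact divides the components in $g$ into $g',g''$ with $a(g')\le\vartheta$ and $a(g'')\le\frac14$. With $d_{ij}=e$, assign $g'\mapsto i$, $h\mapsto j$, $g''\mapsto r$, the index of the second smallest off-diagonal entry of column $j$, and $l$ to the remaining index of $K$. Then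

* $a(g')+b_h\le1-e=1-d_{ij}$, and $a(g'')+b_h\le\frac34<1-\frac16<1-d_{rj}$;
* every other off-diagonal sum contains one of $b_{g'},b_{g''},b_l,a_l,a_h$, all less than $e$, and another weight at most $\frac12$, so it is less than $\frac12+e<\frac35$;
* diagonal sums are at most $\frac12$.

The assignment is good, a contradiction. Hence $a(L)+b_h>1-e$.

**Step 3: there is a component $R\neq L$ with $a(L)+b(R)>1-e$.** We do the same on the minus side. Regroup as $\{L\}$, $h$, $l'$, where $l'$ consists of all components in $l$ or $g$ other than $L$. From $a(L)+b_h>1-e$ we get $a(L),b_h>\frac12-e$, so $a(l'),b(l'),b(L),a_h<e$. Let $R$ be the component in $h$ with the largest $b$, and suppose $b(R)\le1-e-a(L)$. Here $1-e-a(L)\ge\frac12-e>\frac13\ge\frac23b_h$. Split $h$ into $h',h''$ with $b(h')\le1-e-a(L)$ and $b(h'')\le\frac14$. With $d_{ij}=e$, assign $L\mapsto i$, $h'\mapsto j$, $h''$ to the index of the second smallest off-diagonal entry of row $i$, and $l'$ to the remaining index. The $(i,j)$ sum is at most $1-e$. The sum $a(L)+b(h'')$ is at most $\frac34<1-\frac16$. All other off-diagonal sums contain one of $b(L),b(l'),a(l'),a(h'),a(h'')$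 and are less than $\frac12+e<\frac35$. Diagonal sums are at most $\frac12$ (that of $l'$ is less than $2e<\frac8{45}$). The assignment is good, a contradiction. Hence
$$a(L)+b(R)>1-e,\qquad a(L),b(R)>\tfrac12-e,\qquad b(L),a(R)<e.\tag{14}$$

**Step 4: one of $L,R$ is heavy.** We test the diagonal conditions. Let $S$ be the union of the other components of $T-z_0$; by (14), $a(S),b(S)<e$. For $i\ne j$ in $K$ assign $L,R\mapsto i$ and $S\mapsto j$. The $(i,j)$ and $(j,i)$ sums are less than $\frac12+e<\frac35$, and the $(j,j)$ sum is less than $2e<\frac8{15}$. As the assignment is not good, the $(i,i)$ condition fails: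
$$t(L)+t(R)>1-d_{ii}\quad\text{for every }i\in K .$$
Also $t(L)+t(R)\ge a(L)+b(R)>1-e$. So $t(L)+t(R)>1-f$, where $f$ is the minimum of all $16$ entries of $K$. The minimum is at most the average, so $f\le\frac1{16}\cdot4\cdot\frac4{15}=\frac1{15}$. Hence $t(L)+t(R)>\frac{14}{15}$, and some $H\in\{L,R\}$ has
$$t(H)>\tfrac7{15}.\tag{15}$$

The centroid has now yielded all it can: in the $4\times4$ grid of Section 8 with $|X_i|=|Y_j|=\frac8{15}$, all entries equal $\frac1{15}$, so this averaging bound is attained there. We therefore move to other vertices of $T$. A neighboring minus vertex brings in $y$.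

## 11. Moving to a neighbor of the centroid, and then into $L$

We keep the assumption that $z_0$ has no good assignment, so (13), (14), (15) hold and all entries of $K$ are positive.

**Step 1: the neighbor of $z_0$ in the heavy branch.** We use $y$ unless $J_y$ also looks like a positive matrix. Let $v$ be the neighbor of $z_0$ in $H$. It is minus, so zones of $J_y$ are relevant. Let $\overline H=T-H$, which is the component of $T-v$ containing $z_0$; by (15), $t(\overline H)<1-\frac7{15}=\frac8{15}$. Suppose there are $i\ne j$ in $J_y$ with $d_{ij}\le0$.

* If $H=L$, assign the components of $L-v$ to $i$ and $\overline H$ to $j$. The $(j,i)$ sum is at most $a(\overline H)+b(L)$, and $a(\overline H)<\frac12-a(L)<e$, so it is less than $2e$.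
* If $H=R$, assign $\overline H$ to $i$ and the components of $R-v$ to $j$. The $(j,i)$ sum is at most $a(R)+b(\overline H)$, and $b(\overline H)<\frac12-b(R)<e$, so it is less than $2e$.

In both cases the $(j,i)$ condition holds, since $2e<\frac35<1-d_{ji}$. The $(i,j)$ sum is at most $1\le1-d_{ij}$. The diagonal sums are at most $\frac12$ and $t(\overline H)$, both at most $\frac8{15}$. So the assignment is good for $v$.

If $|J_y|=3$, such $i,j$ exist, because column sums over $J_y$ are negative and diagonal entries are positive. Otherwise $|J_y|\ge4$. Fix $K'\subseteq J_y$ with $|K'|=4$. We are done unless **all 16 entries of $K'$ are positive**.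

**Step 2: a deep vertex of $L$.** Now both $K$ and $K'$ are positive, so we can afford a vertex $z$ of either sign; we choose one that breaks up the plus weight of $L$. Root $T$ at $z_0$ and let $T(w)$ be the subtree at $w$. By (13) and (14), $a(L)>\frac12-e>\frac{37}{90}$. Let $z\in L$ be a vertex at maximum distance from $z_0$ with $a(T(z))>\frac{37}{90}$. It exists because $L$ is itself such a subtree. The components of $T-z$ are

* $U=T-T(z)$, with $a(U)<\frac12-\frac{37}{90}=\frac4{45}$ and $b(U)\le\frac12$;
* the trees $T(w)$ for children $w$ of $z$, each with $a(T(w))\le\frac{37}{90}$ by the choice of $z$, with total $a$-weight at most $\frac12$ and total $b$-weight at most $b(L)<e<\frac4{45}$.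

By the splitting fact, divide the trees $T(w)$ into groups $G',G''$ with $a(G')\le\max(\frac{37}{90},\frac13)=\frac{37}{90}$ and $a(G'')\le\frac14$.

**Step 3: the final assignment.** We place $U$, which carries minus weight, against the two smallest entries of a column. Let $K^*=K$ if $z$ is plus and $K^*=K'$ if $z$ is minus. Take any $j\in K^*$, and let $i,r$ be the indices of the smallest and the second smallest off-diagonal entries of column $j$ in $K^*$. The column sum is at most $\frac4{15}$ and all four entries are positive. So the three off-diagonal entries sum to less than $\frac4{15}$, which gives $d_{ij}<\frac4{45}$; and the two larger ones sum to less than $\frac4{15}$, which gives $d_{rj}<\frac2{15}$. In the same way, all entries of $K^*$ are less than $\frac4{15}$. Assign $G'\mapsto i$, $G''\mapsto r$, $U\mapsto j$ and check every condition.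

* $(i,j)$: the sum is at most $\frac{37}{90}+\frac12=\frac{82}{90}=1-\frac4{45}<1-d_{ij}$.
* $(r,j)$: the sum is at most $\frac14+\frac12=\frac34<1-\frac2{15}<1-d_{rj}$.
* $(j,j)$: the sum is less than $\frac4{45}+\frac12=\frac{53}{90}<\frac{11}{15}<1-d_{jj}$.
* All remaining sums involve $b_i$ or $b_r$, each less than $\frac4{45}$, and an $a$-weight of at most $\frac{37}{90}$. So they are less than $\frac{37}{90}+\frac4{45}=\frac12<\frac{11}{15}$, which is less than $1$ minus any entry of $K^*$.

The assignment is good for $z$: its zones lie in $J_x$ if $z$ is plus and in $J_y$ if $z$ is minus. By Lemma 5, $T\subseteq D$. This completes the proof of Theorem 2. $\blacksquare$
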